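\title{Blowup algebras of $2\times 2$ minors of scroll and Jordan blocks are defined by quadrics}

\begin{abstract}
Let $I$ be the ideal of $2\times2$ minors of a matrix of linear forms obtained by placing scroll blocks and Jordan blocks side by side, over an arbitrary field. Eigenvalues of different Jordan blocks may coincide, so $I$ need not have the expected codimension. We prove that the Rees algebra and the special fiber ring of $I$ are defined by quadratic relations, and we compute the bigraded Hilbert function of the Rees algebra. The proof degenerates the matrix to a model in which all eigenvalues are zero, determines the initial monomials of the Rees algebra of the model, and reaches the model from rational normal scrolls by removing one variable at a time.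
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\Bbbk$ be a field, $S$ a standard graded polynomial ring over $\Bbbk$ and $\mathfrak m$ its homogeneous maximal ideal. Let $I\subset S$ be a nonzero ideal generated by quadrics, and let $f_1,\dots,f_m$ be a $\Bbbk$-basis of its degree two part $I_2$, that is, a minimal homogeneous generating set of $I$. The \emph{blowup algebras} of $I$ are the Rees algebra and the special fiber ring
\[
\mathcal R(I)=\bigoplus_{d\ge0}I^d=S[It],\qquad \mathcal F(I)=\mathcal R(I)/\mathfrak m\mathcal R(I)\cong\Bbbk[f_1,\dots,f_m].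
\]
They are the coordinate rings of the graph and of the image of the rational map given by $f_1,\dots,f_m$. We present $\mathcal R(I)$ as a quotient of $S[T_1,\dots,T_m]$ by $T_i\mapsto f_it$, where the variables $x_j$ of $S$ and the $T_i$ all have degree $1$, and $\mathcal F(I)$ as a quotient of $\Bbbk[T_1,\dots,T_m]$ by $T_i\mapsto f_i$. Either algebra is \emph{defined by quadratic relations} if the kernel of its presentation is generated by forms of degree $2$; the zero kernel is included.

We study ideals of $2\times 2$ minors of matrices built from the following blocks, in which the $x_i$ are variables of $S$. A \emph{scroll block} of length $b\ge1$ and a \emph{Jordan block} of size $a\ge1$ with eigenvalue $\lambda\in\Bbbk$ are the matrices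
\[
\begin{pmatrix} x_1 & x_2 & \cdots & x_b\\ x_2 & x_3 & \cdots & x_{b+1}\end{pmatrix},\qquad
\begin{pmatrix} x_1 & \cdots & x_{a-1} & x_a\\ \lambda x_1+x_2 & \cdots & \lambda x_{a-1}+x_a & \lambda x_a\end{pmatrix}.
\]
A \emph{concatenation} of blocks is a $2\times\nu$ matrix $\mathbf M$ obtained by placing blocks side by side, different blocks involving disjoint sets of variables. We write $I(\mathbf M)$ for the ideal of $2\times2$ minors. Some minors may vanish or be proportional; the presentations above use a basis of their span.

An ideal $I$ is \emph{$2$-determinantal} if it is generated by the $2\times2$ minors of a $2\times(c+1)$ matrix of linear forms with $c=\operatorname{codim}I$, the largest codimension such an ideal can have. We take the following known result as given.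

\begin{theorem}\label{thm:known}
If $I$ is $2$-determinantal, then $\mathcal R(I)$ and $\mathcal F(I)$ are Cohen--Macaulay Koszul algebras. In particular they are defined by quadratic relations.
\end{theorem}

If $\mathbf M$ is a concatenation of scroll and Jordan blocks with $\nu$ columns and $I(\mathbf M)\neq0$, then $\operatorname{codim}I(\mathbf M)=\nu-\max(1,\rho)$, where $\rho$ is the largest number of Jordan blocks that share an eigenvalue (Lemma~\ref{lem:codim}). So the codimension is the expected one, $\nu-1$, exactly when the eigenvalues of the Jordan blocks are pairwise distinct. The question we answer comes from Ramkumar and Sammartano \cite{RS}: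

\medskip
\emph{Let $\mathbf M$ be a concatenation of scroll blocks and Jordan blocks, with eigenvalues allowed to coincide, and let $I=I(\mathbf M)\ne0$. Are $\mathcal R(I)$ and $\mathcal F(I)$ defined by quadratic relations?}
\medskip

The simplest case suggests a positive answer. If all blocks are Jordan blocks of size one, the minor of two columns $(x,\lambda x)^T$ and $(x',\mu x')^T$ is $(\mu-\lambda)xx'$. With two eigenvalues, $I=(x_1,\dots,x_p)(x'_1,\dots,x'_q)$ and $\mathcal F(I)=\Bbbk[x_ix'_j]$. The kernel of $T_{ij}\mapsto x_ix_j'$ is spanned by differences of monomials with the same image; two such monomials have the same multiset of first indices and the same multiset of second indices, so the quadrics $T_{ij}T_{kl}-T_{il}T_{kj}$ connect them. On the other hand, Theorem~\ref{thm:known} does not give the answer by letting eigenvalues collide: the number of generators of $I$ drops in the limit, and in any case generation by quadrics passes from a special member of a family to the general one, not conversely.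

\begin{theorem}\label{thm:main}
Let $\Bbbk$ be any field and $\mathbf M$ a concatenation of scroll blocks and Jordan blocks with $I=I(\mathbf M)\neq0$. Then $\mathcal R(I)$ and $\mathcal F(I)$ are defined by quadratic relations.
\end{theorem}

\begin{remark}
The kernel $J$ of the presentation of $\mathcal R(I)$ is homogeneous for the $(x,T)$-bidegree and contains nothing in bidegree $(2,0)$. By Theorem~\ref{thm:main} it is generated in bidegrees $(1,1)$ and $(0,2)$. So $\mathcal R(I)$ is of fiber type: its equations are the linear syzygies of $I$ together with the quadrics defining $\mathcal F(I)$.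
\end{remark}

To state the complements, recall the Kronecker--Weierstrass classification. Over an algebraically closed field, invertible column operations and a linear change of variables bring every $2\times\nu$ matrix of linear forms to a concatenation of scroll blocks, Jordan blocks with eigenvalue in the field or $\infty$, and nilpotent blocks. A Jordan block with eigenvalue $\infty$ is a Jordan block with eigenvalue $0$ whose rows are interchanged, and a \emph{nilpotent block} is a $2\times(a+1)$ matrix with rows $(x_1,\dots,x_a,0)$ and $(0,x_1,\dots,x_a)$, $a\ge0$.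

\begin{theorem}\label{thm:compl}
\begin{itemize}
\item[(a)] Theorem~\ref{thm:main} holds for every $2\times\nu$ matrix of linear forms whose Kronecker--Weierstrass form over $\overline\Bbbk$ has no nilpotent blocks; eigenvalues in $\overline\Bbbk\cup\{\infty\}$ are allowed.
\item[(b)] In Theorem~\ref{thm:main} let there be $s$ scroll blocks, of lengths $b_1,\dots,b_s$. Let $a^{(\lambda)}_1\ge a^{(\lambda)}_2\ge\cdots$ be the sizes of the Jordan blocks with eigenvalue $\lambda$, and put $A_j=\sum_\lambda a_j^{(\lambda)}$ and $B=\sum_l(b_l-1)$. Assume that all variables of $S$ occur in $\mathbf M$. Then $\dim_\Bbbk(\mathfrak m^cI^d)_{2d+c}$ depends only on $c$, $d$, $s$, $A_1+B$, $A_2$, $A_3,\dots$. It equals $\sum N_{c+d}(n_0;n_1,\dots,n_r)$, the sum over all $(n_0,\dots,n_r)$ with sum $2d+c$, where $N$ is given by formula \eqref{eq:N} for the sizes $A_1+B,A_2,A_3,\dots$ (zeros omitted). If $s=0$, choose sets $\Lambda_1\supseteq\Lambda_2\supseteq\cdots$ with $|\Lambda_j|=A_j$; then the dimension is the number of nonnegative integer matrices $(n_{j\lambda})_{\lambda\in\Lambda_j}$ with total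 sum $2d+c$ and all column sums at most $c+d$.
\end{itemize}
\end{theorem}

\section{Two Jordan blocks of size two}\label{sec:example}

The three moves of the proof are visible for two Jordan blocks of size two with eigenvalue $0$:
\[
\mathbf M=\begin{pmatrix}u_0&u_1&v_0&v_1\\ u_1&0&v_1&0\end{pmatrix},\qquad I=(u_1^2,\ u_1v_1,\ v_1^2,\ \delta),\qquad \delta=u_0v_1-u_1v_0 .
\]
The six minors are $-u_1^2,\ \delta,\ -u_1v_1,\ u_1v_1,\ 0,\ -v_1^2$, and $I$ has codimension $2$, not $3$. Let $T_1,\dots,T_4$ correspond to the four generators in the order listed. Since $u_1,v_1,\delta$ are algebraically independent,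
\[
(I^d)_{2d}=\bigoplus_{j=0}^{d}\delta^{j}\,\Bbbk[u_1,v_1]_{2(d-j)},\qquad \dim(I^d)_{2d}=\sum_{j=0}^d\bigl(2(d-j)+1\bigr)=(d+1)^2 .
\]

\emph{Deforming without changing dimensions.} Replace the two zeros of $\mathbf M$ by $\varepsilon u_1$ and $\varepsilon v_1$. With $u'=\varepsilon u_0-u_1$ and $v'=\varepsilon v_0-v_1$ the minors become $u_1u'$, $\delta$, $v_1u'$, $-u_1v'$, $0$, $v_1v'$, and $\varepsilon\delta=v_1u'-u_1v'$. For $\varepsilon\ne0$ the ideal is the monomial ideal $I_\varepsilon=(u_1,v_1)(u',v')$, and again $\dim(I_\varepsilon^d)_{2d}=(d+1)^2$. Each block now has the two eigenvalues $0$ and $\varepsilon$. We use such families in two ways. The monomial side bounds dimensions from above (Section~\ref{sec:hilbert}). And once the dimensions in low degree are known to be constant, generation by quadrics passes from $\varepsilon=0$ to $\varepsilon\neq0$ (Lemma~\ref{lem:transfer}); this reduces Theorem~\ref{thm:main} to a model in which all eigenvalues are $0$ and all scroll blocks have length one (Section~\ref{sec:general}).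

\emph{Shortening a block.} Set $h=u_1$ equal to zero. The first block becomes a Jordan block of size one and $I$ becomes $I'=(v_1^2,u_0v_1)$. The surjection $\mathcal R(I)\to\mathcal R(I')$ kills the variable $u_1$ and the generators $T_1,T_2$, which span $hL$ with $L=\langle u_1,v_1\rangle$. If its kernel is generated by these elements of degree one, then the equations of $\mathcal R(I')$ are obtained from those of $\mathcal R(I)$ by setting $u_1=T_1=T_2=0$; for instance $v_1T_4-u_0T_3+v_0T_2$ becomes $v_1T_4-u_0T_3$. Quadrics then stay quadrics. Nothing formal prevents the kernel from having generators of higher degree, and we exclude them by counting. In the part $(I^d)_{2d}$, the kernel has dimension $(d+1)^2-(d+1)=d(d+1)$, while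
\[
hL\,(I^{d-1})_{2d-2}=u_1\bigoplus_{j=0}^{d-1}\delta^j\,\Bbbk[u_1,v_1]_{2(d-j)-1}
\]
has dimension $\sum_{j=0}^{d-1}2(d-j)=d(d+1)$. The general count needs the exact set of initial monomials of the Rees algebra of the model (Sections~\ref{sec:model} and~\ref{sec:hilbert}); the shortening step is Proposition~\ref{prop:socle}.

\emph{Long blocks look like scrolls.} Give $u_p$ and $v_p$ the weight $p$. A Jordan block of size $a$ with eigenvalue $0$ is a scroll block of length $a-1$ followed by the column $(u_{a-1},0)^T$, and the minors that involve this column have weight at least $a$. So in bounded weight, long Jordan blocks cannot be told apart from scroll blocks, to which Theorem~\ref{thm:known} applies. For instance, expanding the $3\times3$ determinant with columns $(u_0,u_1,u_1)^T$, $(u_1,u_2,u_2)^T$, $(v_0,v_1,v_1)^T$ along its repeated last row gives the scroll syzygy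
\[
u_1(u_1v_1-u_2v_0)-u_2(u_0v_1-u_1v_0)+v_1(u_0u_2-u_1^2)=0,
\]
which after setting $u_2=0$ is the relation $u_1T_2-v_1T_1$ of our example. Starting from long blocks and shortening them one variable at a time proves the theorem for the model (Theorem~\ref{thm:modelquadratic}).

\section{Pencils and their degenerations}\label{sec:pencils}

\subsection{Standard facts}

Besides Theorem~\ref{thm:known} we use two facts that hold over any field.

\medskip
\noindent\textbf{(EN)} A nonzero proper ideal $I$ of $2\times2$ minors of a $2\times\nu$ matrix of linear forms, $\nu\ge2$, has codimension at most $\nu-1$. In case of equality the Eagon--Northcott complex $\cdots\to S(-4)^{3\binom\nu4}\to S(-3)^{2\binom\nu3}\to S(-2)^{\binom\nu2}\to S$ is a minimal free resolution of $S/I$.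

\medskip
\noindent\textbf{(SB)} The standard bitableaux basis theorem (Doubilet--Rota--Stein; De Concini--Eisenbud--Procesi) for a generic $2\times s$ matrix with columns $(y_{l0},y_{l1})^T$. Put $[l,l']=y_{l0}y_{l'1}-y_{l1}y_{l'0}$. A \emph{semistandard tableau} $T$ of shape $(n_0-\gamma,\gamma)$, $0\le2\gamma\le n_0$, consists of rows $l_1\le\dots\le l_{n_0-\gamma}$ and $l'_1\le\dots\le l'_\gamma$ with entries in $\{1,\dots,s\}$ and $l_j<l'_j$ for $j\le\gamma$. Then the products
\[
b_{T,e}=\prod_{j=1}^{\gamma}[l_j,l'_j]\ \prod_{j=\gamma+1}^{\gamma+e}y_{l_j0}\ \prod_{j=\gamma+e+1}^{n_0-\gamma}y_{l_j1},\qquad 0\le e\le n_0-2\gamma,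
\]
over all $\gamma$, $T$ and $e$, form a basis of $\Bbbk[y]_{n_0}$. We write $K(n_0,\gamma)$ for the number of such tableaux $T$; it depends on $s$, which will be fixed.

\subsection{Reductions}\label{sub:reductions}

Let $K/\Bbbk$ be a field extension. By flatness, the Rees algebra of $I\otimes K$ and the kernel of its presentation are obtained from those of $I$ by tensoring with $K$, and a homogeneous ideal $J$ is generated by its quadrics if and only if $J\otimes K$ is, since this is an equality of dimensions in each degree. Dimensions of graded pieces are unchanged as well. So \emph{from now on $\Bbbk$ is algebraically closed}; in particular it is infinite. Variables of $S$ that do not occur in $\mathbf M$ only adjoin polynomial variables to $\mathcal R(I)$ and do not change $\mathcal F(I)$, so we assume there are none. Finally, if $\mathcal R(I)=\Bbbk[x,T]/J$, then $\mathcal F(I)=\Bbbk[T]/J|_{x=0}$, and $J|_{x=0}$ is generated by quadrics if $J$ is. Only $\mathcal R(I)$ remains to be studied.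

\subsection{Pencils}

We shall change bases often, so we replace matrices by linear maps. A \emph{pencil} $E$ consists of finite-dimensional vector spaces $W,V$ and linear maps $\alpha,\beta\colon W\to V$. Put $S=\operatorname{Sym}V$,
\[
[w,w']=\alpha(w)\beta(w')-\beta(w)\alpha(w')\in S_2,\qquad I(E)=\bigl([w,w']:w,w'\in W\bigr).
\]
A basis of $W$ gives a matrix with columns $(\alpha(w),\beta(w))^T$ and ideal of minors $I(E)$; direct sums correspond to concatenations. Two pencils are \emph{isomorphic} if isomorphisms of the spaces $W$ and of the spaces $V$ intertwine the maps, and \emph{equivalent} if they become isomorphic after an invertible row operation, that is, after replacing $(\alpha,\beta)$ by invertible linear combinations. A row operation multiplies all minors by its determinant, so equivalent pencils have the same ideal up to a change of coordinates. The basic pencils are: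
\begin{itemize}
\item $O(b)$, $b\ge1$: $V=\Bbbk[z]_{\le b}$, $W=\Bbbk[z]_{<b}$, $\alpha$ the inclusion, $\beta$ multiplication by $z$. The bases $1,z,z^2,\dots$ give the scroll block of length $b$.
\item $C(\chi)$, $\chi\in\Bbbk[z]$ monic: $V=W=\Bbbk[z]/\chi$, $\alpha=\mathrm{id}$, $\beta$ multiplication by $z$. For $\chi=(z-\lambda)^a$ the basis $x_i=(z-\lambda)^{i-1}$ gives the Jordan block, as $zx_i=\lambda x_i+x_{i+1}$. By the Chinese remainder theorem $C(\chi\chi')\cong C(\chi)\oplus C(\chi')$ for coprime $\chi,\chi'$.
\end{itemize}

\begin{lemma}\label{lem:codim}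
Let $E$ be a direct sum of $s$ scroll blocks and of Jordan blocks, $\nu=\dim W$, and let $\rho$ be the largest number of Jordan blocks with a common eigenvalue. If $I(E)\ne0$, then $\operatorname{codim}I(E)=\nu-\max(1,\rho)$. If $\rho\le1$ and $\nu\ge2$, then $I(E)$ is nonzero of codimension $\nu-1$, hence $2$-determinantal.
\end{lemma}

\begin{proof}
The zero set of $I(E)$ in $V^*$ consists of the $\phi$ for which $\phi\alpha,\phi\beta\in W^*$ are linearly dependent. It is the union over $\zeta=[\zeta_0:\zeta_1]\in\mathbb P^1$ of the linear spaces $Z_\zeta$ of all $\phi$ that vanish on the image of $\zeta_1\alpha-\zeta_0\beta$, which on each block is multiplication by $\zeta_1-\zeta_0z$. On $O(b)$ this map is injective, so its image has codimension one. On $C((z-\lambda)^a)$ it is bijective unless $\zeta=[1:\lambda]$, where the image has codimension one. So $\dim Z_\zeta=s$ for all but finitely many $\zeta$, and $\max_\zeta\dim Z_\zeta=s+\rho$. A component of the closed set $\{(\zeta,\phi):\phi\in Z_\zeta\}\subset\mathbb P^1\times V^*$ lies in a fiber or dominates $\mathbb P^1$, so it has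 dimension at most $\max(s+\rho,s+1)$. As $\dim V=\nu+s$, the zero set has codimension at least $\nu-\max(1,\rho)$; for $\rho\le1$, $\nu\geq2$ this is positive, so $I(E)\neq0$. Conversely the codimension is at most $\nu-\rho$ because some $Z_\zeta$ has dimension $s+\rho$, and at most $\nu-1$ by (EN).
\end{proof}

We grade the Rees algebra by the number $k$ of factors and the degree $n$ in $S$. For $k\le n\le2k$ put
\[
R_{k,n}(E)=(\mathfrak m^{2k-n}I^{\,n-k})_n\subset S_n .
\]
This is the span of all products of $2k-n$ elements of $V$ and $n-k$ elements of $I_2$, that is, of all products of $k$ generators of total degree $n$. Since $I$ is generated in degree $2$, $\mathcal R(E):=\mathcal R(I(E))=\bigoplus_{k}\bigoplus_{n=k}^{2k}R_{k,n}$, where a monomial of degree $c$ in the $x_j$ and $d$ in the $T_i$ has $k=c+d$ and $n=c+2d$. We call $k$ the \emph{total degree}. Let $R_1=R_{1,1}\oplus R_{1,2}=V\oplus I_2$, let $J(E)$ be the kernel of $\operatorname{Sym}(R_1)\to\mathcal R(E)$, let $J_2(E)$ be its part of total degree $2$, and let $Q(E)=\operatorname{Sym}(R_1)/(J_2(E))$. We call $E$ \emph{quadratic}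 if the surjection $Q(E)\to\mathcal R(E)$ is an isomorphism. This makes sense for $I=0$ too; then $\mathcal R(E)=\operatorname{Sym}V$ and $E$ is quadratic.

\subsection{Families}

A \emph{family} $E_\varepsilon$ consists of fixed spaces $W,V$ and maps $\alpha_\varepsilon,\beta_\varepsilon$ that depend polynomially on $\varepsilon$. Let $K=\Bbbk(\varepsilon)$ and let $E_{\mathrm{gen}}$ be the resulting pencil over $K$. We use two facts of linear algebra.

\emph{Semicontinuity.} The rank of finitely many vectors in $\Bbbk[\varepsilon]^M$ over $K$ is at least their rank at $\varepsilon=0$ and equals their rank at all but finitely many values of $\varepsilon$, since ranks are detected by nonvanishing minors. Applied to products of $k$ generators, this gives $\dim R_{k,n}(E_0)\le\dim R_{k,n}(E_{\mathrm{gen}})=\dim R_{k,n}(E_\varepsilon)$ for all but finitely many $\varepsilon$. If all $E_\varepsilon$ respect fixed decompositions $W=\bigoplus W_i$, $V=\bigoplus V_i$, the same holds in each multidegree of the resulting grading.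

\emph{Limits.} For a subspace $U\subset K^M$ the module $U\cap\Bbbk[\varepsilon]^M$ has torsion-free, hence free, quotient, so it is a direct summand of rank $\dim U$. A basis of it stays linearly independent at $\varepsilon=0$ and spans a subspace $\lim U\subset\Bbbk^M$ of dimension $\dim U$.

We write $F\rightsquigarrow G$ if there is a family with $E_0\cong G$ and $E_{\mathrm{gen}}$ equivalent to $F\otimes K$. Then $\dim R_{k,n}(G)\le\dim R_{k,n}(F)$.

\begin{lemma}[Scaling the eigenvalues]\label{lem:scaling}
For monic $\chi_1,\dots,\chi_r$ of degrees $a_1,\dots,a_r$ we have $O(1)^s\oplus\bigoplus_iC(\chi_i)\rightsquigarrow O(1)^s\oplus\bigoplus_iC(z^{a_i})$, by a family and an equivalence that respect the direct summands.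
\end{lemma}

\begin{proof}
Replace $\chi_i$ by $\chi_{i,\varepsilon}(z)=\varepsilon^{a_i}\chi_i(z/\varepsilon)$. In the basis $1,z,\dots,z^{a_i-1}$, multiplication by $z$ is a companion matrix with entries polynomial in $\varepsilon$, and $\chi_{i,0}=z^{a_i}$. Over $K$ substitute $z=\varepsilon z'$, which identifies $K[z]/\chi_{i,\varepsilon}$ with $K[z']/\chi_i(z')$ and $\beta$ with $\varepsilon$ times multiplication by $z'$, and write $y_{l1}=\varepsilon y'_{l1}$ in each column $(y_{l0},y_{l1})^T$ of $O(1)^s$. The result is the original pencil with its second row multiplied by $\varepsilon$.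
\end{proof}

\begin{lemma}[Transfer]\label{lem:transfer}
Let $F\rightsquigarrow G$. Suppose that $\dim R_{k,n}(F)=\dim R_{k,n}(G)$ for $k=1,2$ and that $G$ is quadratic. Then $F$ is quadratic, and $\dim R_{k,n}(F)=\dim R_{k,n}(G)$ for all $k,n$.
\end{lemma}

\begin{proof}
The pencil $E_{\mathrm{gen}}$ has the same dimensions as $F$. We first find generators that specialize well. The space $\lim I(E_{\mathrm{gen}})_2\subset S_2$ contains the minors at $\varepsilon=0$, hence $I(G)_2$, and has dimension $\dim R_{1,2}(F)=\dim I(G)_2$; so it equals $I(G)_2$. Let $f_1(\varepsilon),\dots,f_m(\varepsilon)$ be a basis of $I(E_{\mathrm{gen}})_2\cap S_2[\varepsilon]$. The $f_i(\varepsilon)$ minimally generate $I(E_{\mathrm{gen}})$ and the $f_i(0)$ minimally generate $I(G)$. With $P=\Bbbk[x,T_1,\dots,T_m]$ we thus have $J(E_{\mathrm{gen}})\subset P\otimes K$ and $J(G)\subset P$.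

A relation among the $x_j$ and $f_i(\varepsilon)$ with coefficients in $\Bbbk[\varepsilon]$ gives at $\varepsilon=0$ a relation among the $x_j$ and $f_i(0)$, so $\lim J_2(E_{\mathrm{gen}})\subset J_2(G)$. In bidegree $(2,n)$ both spaces have dimension $\dim P_{2,n}-\dim R_{2,n}$, so they are equal. Multiply a basis of $J_2(E_{\mathrm{gen}})\cap P_2[\varepsilon]$ by all monomials of total degree $k-2$; semicontinuity gives $\dim P_{k-2}J_2(E_{\mathrm{gen}})\ge\dim P_{k-2}J_2(G)$ in each bidegree. Therefore
\[
\dim Q(E_{\mathrm{gen}})_{k,n}\le\dim Q(G)_{k,n}=\dim R_{k,n}(G)\le\dim R_{k,n}(E_{\mathrm{gen}})\le\dim Q(E_{\mathrm{gen}})_{k,n}.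
\]
Equality holds throughout, so $E_{\mathrm{gen}}$ is quadratic, and so is $F$ by Section~\ref{sub:reductions}.
\end{proof}

\section{The model pencil and Vandermonde factors}\label{sec:model}

Fix $s\ge0$. For $\mathbf a=(a_1,\dots,a_r)$ with $r\ge0$ and $1\le a_1\le\dots\le a_r$, the \emph{model pencil} is
\[
E(\mathbf a)=O(1)^s\oplus\bigoplus_{i=1}^rC(z^{a_i}).
\]
Its variables are $y_{l0},y_{l1}$ $(1\le l\le s)$ and $x_{i,p}$ $(0\le p<a_i)$, the class of $z^p$ in the $i$-th Jordan block; we call $p$ the \emph{exponent} of $x_{i,p}$ and put $x_{i,p}=0$ for $p\ge a_i$. The columns are $(y_{l0},y_{l1})^T$ and $(x_{i,p},x_{i,p+1})^T$. Let $V_x,V_y$ be the spans of the two kinds of variables. Then $I_2=I_{xx}+I_{xy}+I_{yy}$, where the three spaces are spanned by the minors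
\[
x_{i,p}x_{j,q+1}-x_{i,p+1}x_{j,q},\qquad y_{l1}x_{i,p}-y_{l0}x_{i,p+1},\qquad [l,l']=y_{l0}y_{l'1}-y_{l1}y_{l'0}.
\]
The \emph{content} of a monomial is $(n_0;n_1,\dots,n_r)$, where $n_0$ is its degree in the $y$'s and $n_i$ its degree in the $i$-th Jordan block. The \emph{level} is the grading in which $x_{i,p}$ has level $p$, $y_{l0}$ has level $0$ and $y_{l1}$ has level $1$. All minors are homogeneous for content and level, so $R_{k,n}$, $\operatorname{Sym}(R_1)$ and $J$ are graded by both.

To count the initial monomials of $R_{k,n}$ we need a canonical way to factor a monomial into $k$ pieces, and pieces of degree one and two are too rigid for that. A pencil with squarefree $\chi_i=\prod_{\lambda\in\Lambda_i}(z-\lambda)$ shows what to do. There $\Bbbk[z]/\chi_i$ has the basis of idempotents $t_{i\lambda}$, the minors are the monomials $t_{i\lambda}t_{j\mu}$ with $\lambda\neq\mu$, and if we think of $\lambda$ as the color of $t_{i\lambda}$, the natural pieces are the monomials of any degree whose colors are pairwise distinct: from a given monomial one can peel off one letter of each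 color, and repeat. To describe such pieces without idempotents, note that $z^p=\sum_\lambda\lambda^pt_{i\lambda}$. So the linear map that sends $z_1^{p_1}\cdots z_m^{p_m}$ to the product of the classes of $z^{p_j}$ in block $i_j$ sends a polynomial $f$ to $\sum f(\lambda_1,\dots,\lambda_m)\,t_{i_1\lambda_1}\cdots t_{i_m\lambda_m}$, and if $f$ is divisible by the Vandermonde determinant, only pairwise distinct colors occur. This description survives in the model.

For blocks $\mathbf i=(i_1,\dots,i_m)$ let $\pi_{\mathbf i}\colon\Bbbk[z_1,\dots,z_m]\to\operatorname{Sym}^mV_x$ be the linear map with $z_1^{p_1}\cdots z_m^{p_m}\mapsto x_{i_1,p_1}\cdots x_{i_m,p_m}$. It is not a ring map, but it is multiplicative over disjoint sets of variables. Let $\Delta(Z)=\det(z_j^{\,i-1})_{i,j}$ be the Vandermonde determinant of $Z=\{z_1,\dots,z_m\}$, $\Delta_m=\Delta(Z)$, and let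
\[
D_m=\sum_{\mathbf i}\pi_{\mathbf i}\bigl(\Delta_m\Bbbk[z_1,\dots,z_m]\bigr).
\]
Then $D_0=\Bbbk$, $D_1=V_x$, and $D_2=I_{xx}$ because $\pi_{ij}\bigl((z_2-z_1)z_1^pz_2^q\bigr)=x_{i,p}x_{j,q+1}-x_{i,p+1}x_{j,q}$. In Section~\ref{sec:socle} we need a variant: for $1\le i\le r+1$ let $D_m^{(i)}$ be the span of all $\pi_{\mathbf i}(\Delta_mz^g)$, $z^g=z_1^{g_1}\cdots z_m^{g_m}$, such that $g_j\ge1$ whenever $i_j\ge i$. Thus $D^{(r+1)}_m=D_m$. Let $V_x^+$ be the span of the $x_{j,q}$ with $q\ge1$.

\begin{lemma}[Exchange]\label{lem:exchange}
For $m\ge2$ and $1\le i\le r+1$,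
\[
\text{\rm(a) } D^{(i)}_m\subset D^{(i)}_{m-1}V^+_x,\qquad
\text{\rm(b) } D^{(i)}_mD_1\subset D^{(i)}_{m-1}D_2,\qquad
\text{\rm(c) } D^{(i)}_mV_y\subset D^{(i)}_{m-1}I_{xy}.
\]
\end{lemma}

\begin{proof}
Let $\phi(z)$ be a polynomial with coefficients in a commutative ring. Expand the determinant with rows $1,z,\dots,z^{m-2},\phi(z)$, evaluated at $z_1,\dots,z_m$, along its last row:
\begin{equation}\label{eq:vandermonde}
\sum_{j=1}^m(-1)^{m+j}\phi(z_j)\,\Delta(Z\setminus z_j)=
\begin{cases}c\,\Delta(Z), & \phi=cz^{m-1}+\text{lower terms},\\ (z_1+\dots+z_m)\,\Delta(Z), & \phi=z^m.\end{cases}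
\end{equation}
The first case is row reduction. The second reduces to the first: each $z_j$ is a root of $\prod_a(z-z_a)$, so $z^m$ takes the same values on $Z$ as $(z_1+\dots+z_m)z^{m-1}+$ lower terms. In each part we multiply \eqref{eq:vandermonde} by a monomial $z^g$ as in the definition of $D_m^{(i)}$ and apply $\pi$. The $j$-th term splits as the image of $\Delta(Z\setminus z_j)\prod_{a\ne j}z_a^{g_a}$, which lies in $D^{(i)}_{m-1}$, times the image of $z_j^{g_j}\phi(z_j)$.

(a) Take $\phi=z^{m-1}$. The second factor is $x_{i_j,q}$ with $q=g_j+m-1\ge1$.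

(b) Let the element of $D_1$ be $x_{i',q}$, the image of $z_0^q$ for a new variable $z_0$ attached to block $i'$. Take $\phi=z^{m-2}(z-z_0)$ and multiply also by $z_0^q$. The second factor is the image of $(z_j-z_0)z_j^{g_j+m-2}z_0^q$, which lies in $D_2$.

(c) Extend $\pi$ linearly over $\Bbbk[y]$. It sends $z_j^c(z_jy_{l0}-y_{l1})$ to $y_{l0}x_{i_j,c+1}-y_{l1}x_{i_j,c}\in I_{xy}$. The choice $\phi=z^{m-2}(zy_{l0}-y_{l1})$ has leading coefficient $y_{l0}$ and gives $y_{l0}D^{(i)}_m\subset D^{(i)}_{m-1}I_{xy}$. The choice $\phi=-z^{m-1}(zy_{l0}-y_{l1})$ turns the right side of \eqref{eq:vandermonde} into $y_{l1}\Delta(Z)-y_{l0}(z_1+\dots+z_m)\Delta(Z)$. The image of the second term times $z^g$ lies in $y_{l0}D_m^{(i)}$, so $y_{l1}D^{(i)}_m\subset D^{(i)}_{m-1}I_{xy}$ as well.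
\end{proof}

An \emph{admissible factor} is an element of one of the spaces $D_m$ $(m\ge0)$, $V_y$, $I_{xy}$, $I_{yy}$.

\begin{lemma}\label{lem:admissible}
For $k\le n\le2k$, $R_{k,n}(E(\mathbf a))$ is the span of all products of $k$ admissible factors of total degree $n$.
\end{lemma}

\begin{proof}
The admissible factors of degree $1$ span $V$ and those of degree $2$ span $I_2$, so $R_{k,n}$ is the span of those products whose factors all have degree $1$ or $2$. We rewrite any other product as a sum of products with a smaller sum of squares of the degrees. Suppose some factor has degree $m\ge3$; it lies in $D_m$. Since $n\le2k$, another factor has degree $d\le1$, so it lies in $D_0$, $D_1$ or $V_y$. Lemma~\ref{lem:exchange} with $i=r+1$ replaces the degrees $(m,d)$ by $(m-1,d+1)$, and the sum of squares drops by $2(m-d-1)>0$. If no degree is at least $3$ but some degree is $0$, then some degree is $2$ since $n\ge k$. Write the quadric times the constant as a combination of products of two variables; the sum of squares drops by $2$.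
\end{proof}

\section{The Hilbert function of the model}\label{sec:hilbert}

We bound $\dim R_{k,n}(E(\mathbf a))$ from below by exhibiting initial monomials, and from above by deforming to a pencil with squarefree $\chi_i$. Two bijections, one for the $x$-part and one for the $y$-part of a monomial, show that the bounds agree.

\subsection{Initial monomials}

Regard $y_{l0},y_{l1}$ as block $r+l$, and let $\operatorname{lev}_i$ be the level of the part of a monomial that lies in block $i$. Order the monomials of a given degree as follows: first by larger $(\operatorname{lev}_{r+s},\dots,\operatorname{lev}_1)$ in the lexicographic order, then by \emph{smaller} $\sum p^2$, the sum over the $x$-factors $x_{i,p}$, then by any fixed monomial order. All these quantities are additive, so the order is total and compatible with multiplication. Hence the largest monomial $\operatorname{in}(f)$ of a form satisfies $\operatorname{in}(fg)=\operatorname{in}(f)\operatorname{in}(g)$, and the dimension of a subspace $U\subset S_n$ is the number of elements of $\operatorname{in}(U)=\{\operatorname{in}(f):0\neq f\in U\}$.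 The order is designed to select terms that survive in short blocks: it pushes large exponents to the later, longer blocks, and within a block it prefers $x_{i,1}^2$ to $x_{i,0}x_{i,2}$.

Let $\mathcal M$ be the set of $x$-monomials $v$ such that $p\ge\deg_{\le i}(v)-1$ whenever $x_{i,p}$ divides $v$, where $\deg_{\le i}$ is the degree in blocks $1,\dots,i$. It contains $1$ and all variables $x_{i,p}$. In the example of Section~\ref{sec:example} its elements of degree two are $u_1^2,\ u_0v_1,\ u_1v_1,\ v_1^2$, the initial monomials of the four generators.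

\begin{lemma}\label{lem:initial}
Every $v\in\mathcal M$ of degree $m$ is the initial monomial of an element of $D_m$ of the same content. If moreover $p\ge\deg_{\le j}(v)$ whenever $x_{j,p}\mid v$ and $j\ge i$, the element can be taken in $D^{(i)}_m$. Also $\operatorname{in}(y_{l1}x_{i,p}-y_{l0}x_{i,p+1})=y_{l1}x_{i,p}$ for $p<a_i$ and $\operatorname{in}([l,l'])=y_{l0}y_{l'1}$ for $l<l'$.
\end{lemma}

\begin{proof}
The last two statements follow by comparing $\operatorname{lev}_{r+l}$ and $\operatorname{lev}_{r+l'}$, respectively. Let $p_{j,1}\le\dots\le p_{j,c_j}$ be the exponents of the factors of $v$ in block $j$, and $\sigma_j=c_1+\dots+c_j=\deg_{\le j}(v)$. Take one variable $z_{j,c}$, attached to block $j$, for each $1\le c\le c_j$, and put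
\[
g_{j,c}=p_{j,c}-\sigma_j+c,\qquad \delta=\pi\Bigl(\Delta_m\prod z_{j,c}^{\,g_{j,c}}\Bigr).
\]
Since $p_{j,1}\ge\sigma_j-1$ we have $g_{j,1}\ge0$, and $g_{j,c}$ is strictly increasing in $c$. Under the extra hypothesis $g_{j,c}\ge1$ for $j\ge i$, so $\delta\in D_m^{(i)}$.

The terms of $\Delta_mz^g$ correspond, with signs, to the bijective assignments of the shifts $0,\dots,m-1$ to the variables, a variable receiving its shift in addition to $g_{j,c}$. Compare the resulting monomials, ignoring at first that $x_{j,p}=0$ for $p\ge a_j$. The level $\operatorname{lev}_r$ is maximal exactly when block $r$ receives the $c_r$ largest shifts; continuing downward, $(\operatorname{lev}_r,\dots,\operatorname{lev}_1)$ is maximal exactly when block $j$ receives the shifts $\sigma_{j-1},\dots,\sigma_j-1$ for every $j$. Among these assignments $\sum p^2$ equals a constant plus twice the sum of the products $g_{j,c}\cdot\text{shift}$. As the $g_{j,c}$ in a block are distinct, the strict rearrangement inequality shows that the sum is minimal only for the order-reversing assignment, in which $z_{j,c}$ receives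 $\sigma_j-c$ and has exponent $g_{j,c}+\sigma_j-c=p_{j,c}$. So exactly one assignment attains the optimum, and it gives $\pm v$. This monomial is nonzero since $p_{j,c}<a_j$, and setting $x_{j,p}=0$ for $p\ge a_j$ only removes other terms. Hence $\operatorname{in}(\delta)=v$.
\end{proof}

\subsection{Greedy layers}

We peel elements of $\mathcal M$ off an $x$-monomial $u$. Let $\sigma_0=0$. For $i=1,\dots,r$ let $c_i$ be the largest $c\ge0$ such that at least $c$ factors of $u$ in block $i$ have exponent $p\ge\sigma_{i-1}+c-1$, take the $c_i$ factors of block $i$ with the largest exponents, and put $\sigma_i=\sigma_{i-1}+c_i$. The product $v$ of the factors taken is the \emph{first layer} of $u$. It lies in $\mathcal M$, since its factors in block $i$ have $p\ge\sigma_i-1$. The remaining factors in block $i$ have $p\le\sigma_i-1$: one with $p\ge\sigma_i$ would give, together with the $c_i$ factors taken, $c_i+1$ factors with $p\ge\sigma_{i-1}+(c_i+1)-1$. Put $u'=u/v$ and iterate. Let $\operatorname{rem}_\kappa(u)$ be the degree of what is left after $\kappa$ layers. Then $u$ is a product of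 $\kappa$ elements of $\mathcal M$ and a monomial of degree $\operatorname{rem}_\kappa(u)$. The procedure does not involve the sizes $a_i$.

For example, $u=x_{1,0}x_{1,1}^2\,x_{2,0}x_{2,2}x_{2,3}$ has the layers $x_{1,1}^2x_{2,3}$, then $x_{1,0}x_{2,2}$, then $x_{2,0}$, so $\operatorname{rem}_\kappa(u)=6,3,1,0$ for $\kappa=0,1,2,3$.

The next lemma compares this with peeling one letter of each color off a monomial $\prod t_{i\lambda}^{n_{i\lambda}}$. If color $\lambda$ occurs $d_\lambda$ times, then $\sum_\lambda(d_\lambda-\kappa)^+$ letters are left after $\kappa$ rounds, where $(\cdot)^+=\max(\cdot,0)$.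

\begin{lemma}\label{lem:layers}
Let $0\le a_1\le\dots\le a_r$ and let $\Lambda_1\subseteq\dots\subseteq\Lambda_r$ be sets with $|\Lambda_i|=a_i$. For all $n_1,\dots,n_r,\kappa,e\ge0$, the number of $x$-monomials $u$ of content $(n_i)$, with exponents $p<a_i$ in block $i$ and $\operatorname{rem}_\kappa(u)=e$, equals the number of nonnegative integer matrices $(n_{i\lambda})_{\lambda\in\Lambda_i}$ with row sums $n_i$ and $\sum_\lambda(d_\lambda-\kappa)^+=e$, where $d_\lambda=\sum_in_{i\lambda}$.
\end{lemma}

\begin{proof}
We use induction on $\kappa$, for all sizes and all nested sets at once. For $\kappa=0$ both numbers vanish unless $e=\sum n_i$, and then both count the families of multisets of size $n_i$ in a set of size $a_i$. Let $\kappa\ge1$. We show that both sides satisfy the same recursion.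

\emph{Monomials.} The map $u\mapsto(v,u')$ is a bijection onto the pairs for which, with $(c_i)$ the content of $v$ and $\sigma_i=c_1+\dots+c_i$, the exponents of $v$ in block $i$ lie in $[\sigma_i-1,a_i-1]$ and $u'$ has content $(n_i-c_i)$ and exponents at most $\sigma_i-1$ in block $i$. We saw that $(v,u')$ has this form. In such a pair $\sigma_i\le a_i$: if $c_i\ge1$ this follows from $\sigma_i-1\le a_i-1$, and if $c_i=0$ from $\sigma_i=\sigma_{i-1}\le a_{i-1}\le a_i$, which is where the sorting of the sizes enters. So $vu'$ has exponents less than $a_i$ in block $i$. This block has at least $c_i$ factors with $p\ge\sigma_i-1=\sigma_{i-1}+c_i-1$ and at most $c_i$ factors with $p\ge\sigma_i$, so by induction on $i$ the greedy rule selects $c_i$ factors, and the $c_i$ largest are those of $v$. Given $(c_i)$, block $i$ of $v$ is a multiset of size $c_i$ from $a_i-\sigma_i+1$ values, so there are $\prod_i\binom{a_i-\sigma_{i-1}}{c_i}$ choices for $v$, and $u'$ is an arbitrary monomial for the sizes $\sigma_1\le\dots\le\sigma_r$ with $\operatorname{rem}_{\kappa-1}(u')=e$.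

\emph{Matrices.} For $\lambda$ with $d_\lambda\ge1$ let $f(\lambda)=\min\{i:n_{i\lambda}\ge1\}$, and put $c_i=|f^{-1}(i)|$, $\sigma_i=c_1+\dots+c_i$. The set $f^{-1}(i)$ is a subset of $\Lambda_i$ disjoint from $f^{-1}(\{1,\dots,i-1\})\subseteq\Lambda_{i-1}\subseteq\Lambda_i$, so given $(c_i)$ there are $\prod_i\binom{a_i-\sigma_{i-1}}{c_i}$ choices for the partial function $f$. Let $n'_{i\lambda}=n_{i\lambda}-1$ if $f(\lambda)=i$ and $n'_{i\lambda}=n_{i\lambda}$ otherwise. Given $f$, the matrix $(n'_{i\lambda})$ is an arbitrary nonnegative matrix with row sums $n_i-c_i$ whose row $i$ is supported on $\Lambda'_i=\{\lambda:f(\lambda)\le i\}$. These sets are nested with $|\Lambda'_i|=\sigma_i$. The nonzero column sums drop by one, so $\sum(d_\lambda-\kappa)^+=\sum(d'_\lambda-(\kappa-1))^+$. The induction hypothesis for the sizes $\sigma_i$ finishes the proof.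
\end{proof}

\subsection{Pairs in the $y$-variables}

For a $y$-monomial $\eta$ of degree $n_0$ let $\gamma(\eta)$ be the maximal number of disjoint pairs $(y_{l0},y_{l'1})$, $l<l'$, among its factors; these are the initial monomials of the minors $[l,l']$. Let $e_0(\eta)$ and $e_1(\eta)$ be the numbers of factors $y_{\cdot0}$ and $y_{\cdot1}$, each diminished by $\gamma(\eta)$. Thus $e_0+e_1=n_0-2\gamma$.

\begin{lemma}\label{lem:parentheses}
For $0\le e\le n_0-2\gamma$, the number of $y$-monomials $\eta$ of degree $n_0$ with $\gamma(\eta)=\gamma$ and $e_1(\eta)=e$ is $K(n_0,\gamma)$.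
\end{lemma}

\begin{proof}
Write $\eta$ as a word: for $l=1,\dots,s$ in turn, write a group consisting of one \texttt{)} for each factor $y_{l1}$ followed by one \texttt{(} for each factor $y_{l0}$. A pair is then a \texttt{(} together with a later \texttt{)}. Match parentheses in the usual way: read from left to right, put each \texttt{(} on a stack, and match each \texttt{)} with the top of the stack if the stack is not empty. The unmatched letters form a word \texttt{)}$\cdots$\texttt{)(}$\cdots$\texttt{(}, and no unmatched letter lies between two partners.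

\emph{The matching has $\gamma(\eta)$ pairs.} If every \texttt{)} is matched, no family of pairs is larger. Otherwise let $\ast$ be the last unmatched \texttt{)}. Every \texttt{(} before $\ast$ is matched with a partner before $\ast$, and every \texttt{)} after $\ast$ is matched with a partner after $\ast$, so the number of matched pairs is the number of \texttt{(} before $\ast$ plus the number of \texttt{)} after $\ast$. Any pair has its \texttt{(} before $\ast$ or its \texttt{)} after $\ast$, so no family of disjoint pairs is larger. Hence $e_1$ and $e_0$ count the unmatched \texttt{)} and \texttt{(}.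

\emph{The number does not depend on $e$.} Let $e_1\ge1$. The letter $\ast$ is the last \texttt{)} of its group: a \texttt{)} directly after it is not unmatched, by the choice of $\ast$, and not matched, since its partner would lie before $\ast$. So turning $\ast$ into \texttt{(} gives the word of another monomial. The stack is empty when $\ast$ is read, and each later \texttt{)} found a later \texttt{(} on the stack, so the new letter stays at the bottom of the stack. The matched pairs are unchanged and the new letter is the first unmatched \texttt{(}. Conversely, let $e_0\geq1$. The first unmatched \texttt{(} is the first \texttt{(} of its group, since a \texttt{(} directly before it would be unmatched or would have a partner beyond an unmatched letter. The stack is empty when it is read and it is never removed, so turning it into \texttt{)} changes no matched pair and produces the last unmatched \texttt{)}. The two operations are inverse bijections between the monomials with invariants $(\gamma,e_0,e_1)$ and those with $(\gamma,e_0+1,e_1-1)$.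

\emph{The case $e_1=0$.} Here $\eta$ has factors $y_{l_j0}$ with $l_1\le\dots\le l_{n_0-\gamma}$ and $y_{l'_j1}$ with $l'_1\le\dots\le l'_\gamma$, and all $y_{l'_j1}$ can be paired. This holds if and only if $l_j<l'_j$ for $j\le\gamma$: the factors $y_{l'_11},\dots,y_{l'_j1}$ need $j$ distinct partners with index less than $l'_j$, and conversely one can pair $l_j$ with $l'_j$. So these $\eta$ correspond to semistandard tableaux.
\end{proof}

For example, $\eta=y_{10}y_{11}y_{20}y_{21}y_{31}$ has the word \texttt{)(}\;\texttt{)(}\;\texttt{)}, with $\gamma=2$, $e_0=0$, $e_1=1$. Turning the first letter gives $y_{10}^2y_{20}y_{21}y_{31}$, the tableau with rows $1,1,2$ and $2,3$.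

\subsection{The dimension formula}

Consider a monomial $\eta u$ with $y$-part $\eta$ of degree $n_0$ and $x$-part $u$, and try to write it as a product of $k$ initial monomials of admissible factors. Pairing as many $y$'s as possible uses $n_0-\gamma$ factors for $\eta$ and leaves $\kappa=k-n_0+\gamma$ factors for layers of $u$; each of the $e_1$ unpaired $y_{l1}$ can absorb one more variable of $u$. So for $k\le n\le2k$ let $\Sigma_{k,n}(\mathbf a)$ be the set of monomials $\eta u$ of degree $n$ with
\[
\kappa:=k-n_0+\gamma(\eta)\ge0\qquad\text{and}\qquad\operatorname{rem}_\kappa(u)\le e_1(\eta).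
\]
Fix sets $\Lambda_1\subseteq\dots\subseteq\Lambda_r$ with $|\Lambda_i|=a_i$. By Lemmas~\ref{lem:layers} and~\ref{lem:parentheses}, summing over the values $e_1$ with $\sum_\lambda(d_\lambda-\kappa)^+\le e_1\le n_0-2\gamma$, the number of elements of $\Sigma_{k,n}(\mathbf a)$ of content $(n_0;n_1,\dots,n_r)$ is
\begin{equation}\label{eq:N}
N_k(n_0;n_1,\dots,n_r)=\sum_{\gamma}K(n_0,\gamma)\sum_{(n_{i\lambda})}\max\Bigl(0,\ n_0-2\gamma-\sum_\lambda(d_\lambda-\kappa)^++1\Bigr).
\end{equation}
Here $\gamma$ runs over the integers with $0\le2\gamma\le n_0$ and $\kappa=k-n_0+\gamma\ge0$, the inner sum is over the nonnegative integer matrices $(n_{i\lambda})_{\lambda\in\Lambda_i}$ with row sums $n_i$, and $d_\lambda=\sum_in_{i\lambda}$. If the $\Lambda_i$ are subsets of $\Bbbk$, define the \emph{split pencil}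
\[
E(\Lambda_\bullet)=O(1)^s\oplus\bigoplus_{i=1}^rC\Bigl(\prod_{\lambda\in\Lambda_i}(z-\lambda)\Bigr),
\]
with content defined as for the model.

\begin{theorem}\label{thm:hilbert}
Let $\Lambda_1\subseteq\dots\subseteq\Lambda_r\subset\Bbbk$ with $|\Lambda_i|=a_i$ and $k\le n\le 2k$. In each content, $\dim R_{k,n}(E(\mathbf a))=\dim R_{k,n}(E(\Lambda_\bullet))=N_k$. Moreover $\operatorname{in}\bigl(R_{k,n}(E(\mathbf a))\bigr)=\Sigma_{k,n}(\mathbf a)$.
\end{theorem}

\begin{proof}
\emph{Lower bound.} Each $\eta u\in\Sigma_{k,n}(\mathbf a)$ is a product of $\gamma$ factors $y_{l0}y_{l'1}$ with $l<l'$, $e_0$ factors $y_{l0}$, $e_1$ factors $y_{l1}$ or $y_{l1}x_{i,p}$ that absorb what is left of $u$ after $\kappa$ layers, and $\kappa$ elements of $\mathcal M$. These are $\gamma+e_0+e_1+\kappa=n_0-\gamma+\kappa=k$ factors; we call this the \emph{layer factorization}. By Lemma~\ref{lem:initial} each factor is the initial monomial of an admissible factor, so by Lemma~\ref{lem:admissible} $\eta u\in\operatorname{in}(R_{k,n}(E(\mathbf a)))$. Since $R_{k,n}$ is graded by content, $N_k\le\dim R_{k,n}(E(\mathbf a))$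 in each content. By Lemma~\ref{lem:scaling}, $\dim R_{k,n}(E(\mathbf a))\le\dim R_{k,n}(E(\Lambda_\bullet))$ in each content. It remains to prove $\dim R_{k,n}(E(\Lambda_\bullet))\le N_k$; then all three numbers agree and the inclusion $\Sigma_{k,n}(\mathbf a)\subseteq\operatorname{in}(R_{k,n})$ is an equality.

\emph{Upper bound: the generators.} In the idempotent bases the Jordan part has the columns $(t_{i\lambda},\lambda t_{i\lambda})^T$, $\lambda\in\Lambda_i$. With $y_l(\lambda)=y_{l1}-\lambda y_{l0}$, the space $I_2$ is spanned by
\[
t_{i\lambda}t_{j\mu}\ \ (\lambda\ne\mu),\qquad t_{i\lambda}\,y_l(\lambda),\qquad[l,l'].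
\]
So $R_{k,n}$ is graded by the exponents of the $t$'s. Fix exponents $(n_{i\lambda})$ with row sums $n_i$ and let $Y\subset\Bbbk[y]_{n_0}$ be the space of coefficients of $\prod t_{i\lambda}^{n_{i\lambda}}$. It is spanned by the $y$-parts $f$ of products of $k$ generators: $k_t$ without $y$, $m_\lambda$ of the form $t_{i\lambda}y_l(\lambda)$ for each $\lambda$, $k_y$ single $y$'s, and $q$ minors $[l,l']$. From $n_0=\sum m_\lambda+k_y+2q$ and $k=k_t+\sum m_\lambda+k_y+q$ we get $k_t=k-n_0+q\ge0$. A generator contains at most one letter of color $\lambda$, so $d_\lambda\le m_\lambda+k_t$.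

For $s=1$ we are done at this point: $q=0$, and $f$ is a binary form of degree $n_0$ divisible by $\prod_\lambda y_1(\lambda)^{(d_\lambda-k+n_0)^+}$, which is the term $\gamma=0$ of \eqref{eq:N}. For $s\ge2$ the forms $y_l(\lambda)$ differ for different $l$, and $k_t$ depends on $q$. Both difficulties disappear if we expand $f$ along the matrices of rank one: there all $y_l(\lambda)$ become multiples of a single form, and the order of vanishing records the number of minors.

\emph{Upper bound: divisibility.} Let $\varphi_l,\theta_l,\zeta_0,\zeta_1,\tau$ be new variables, $\zeta(\lambda)=\zeta_1-\lambda\zeta_0$, and let $\Phi$ be the ring map $y_{l0}\mapsto\varphi_l\zeta_0$, $y_{l1}\mapsto\varphi_l\zeta_1+\tau\theta_l$. Then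
\[
\Phi(y_l(\lambda))=\varphi_l\,\zeta(\lambda)+\tau\theta_l,\qquad \Phi([l,l'])=\tau\zeta_0(\varphi_l\theta_{l'}-\varphi_{l'}\theta_l).
\]
So $\Phi(f)\in\tau^q(\zeta(\lambda),\tau)^{m_\lambda}$ for each $\lambda$. Fix $\gamma$ and put $\kappa=k-n_0+\gamma$. Only the terms $\tau^{q+j}\zeta(\lambda)^{m_\lambda-j}$ with $q+j\le\gamma$ contribute to the coefficient of $\tau^\gamma$, so this coefficient is divisible by $\zeta(\lambda)^{(m_\lambda+q-\gamma)^+}$, and
\[
m_\lambda+q-\gamma\ \ge\ d_\lambda-k_t+q-\gamma\ =\ d_\lambda-\kappa .
\]
If $\kappa<0$, then $\gamma<n_0-k\le q$ and the coefficient is zero. Neither conclusion depends on $q$ or $m_\lambda$, so for every $f\in Y$ the coefficient of $\tau^\gamma$ in $\Phi(f)$ is divisible by $\zeta(\lambda)^{(d_\lambda-\kappa)^+}$ for all $\lambda$, and vanishes if $\kappa<0$.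

\emph{Upper bound: counting.} Let $\mathrm{Fil}_\gamma\subset\Bbbk[y]_{n_0}$ be the span of the $b_{T,e}$ of (SB) with at least $\gamma$ minors. For $T$ of shape $(n_0-\gamma,\gamma)$,
\[
\Phi(b_{T,e})=\tau^\gamma\zeta_0^\gamma\;T(\varphi,\theta)\;\zeta_0^{e}\zeta_1^{\,n_0-2\gamma-e}+\tau^{\gamma+1}(\cdots),
\]
where $T(\varphi,\theta)=\prod_{j\le\gamma}(\varphi_{l_j}\theta_{l'_j}-\varphi_{l'_j}\theta_{l_j})\prod_{j>\gamma}\varphi_{l_j}$. Hence for $f\in Y\cap\mathrm{Fil}_\gamma$ the coefficient of $\tau^\gamma$ in $\Phi(f)$ is $\sum_TT(\varphi,\theta)\,\zeta_0^\gamma F_T(\zeta)$, where $F_T$ is the binary form of degree $n_0-2\gamma$ whose coefficients are the coefficients of $f$ at the $b_{T,e}$. The $T(\varphi,\theta)$ belong to the basis (SB) of $\Bbbk[\varphi,\theta]$, hence to a basis of $\Bbbk[\varphi,\theta,\zeta]$ over $\Bbbk[\zeta]$, so divisibility by a form in $\zeta$ can be tested coefficientwise. The forms $\zeta(\lambda)$ are pairwise coprime and prime to $\zeta_0$, so every $F_T$ is divisible by $\prod_\lambda\zeta(\lambda)^{(d_\lambda-\kappa)^+}$. The map $f\mapsto(F_T)_T$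 has kernel $Y\cap\mathrm{Fil}_{\gamma+1}$. Therefore
\[
\dim\frac{Y\cap\mathrm{Fil}_\gamma}{Y\cap\mathrm{Fil}_{\gamma+1}}\le K(n_0,\gamma)\max\Bigl(0,\ n_0-2\gamma-\sum_\lambda(d_\lambda-\kappa)^++1\Bigr),
\]
and the quotient is zero if $\kappa<0$. Summing over $\gamma$ and over $(n_{i\lambda})$ gives the bound $N_k$.
\end{proof}

\section{Shortening a Jordan block}\label{sec:socle}

Let $i$ be an index with $a_{i-1}<a_i$ (where $a_0=0$) and $a_i\ge2$. Put $b=a_i$, let $h=x_{i,b-1}$ be the last variable of block $i$, and let $\mathbf a'$ be obtained from $\mathbf a$ by replacing $a_i$ by $a_i-1$; it is again sorted, with positive entries. Modulo $h$ the matrix of $E(\mathbf a)$ becomes that of $E(\mathbf a')$ plus a zero column. So $S\to S/(h)$ induces a surjection $\mathcal R(E(\mathbf a))\to\mathcal R(E(\mathbf a'))$ whose kernel in bidegree $(k,n)$ is $hS\cap R_{k,n}(E(\mathbf a))$. To describe the kernel in bidegree $(1,2)$ put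
\[
L=\langle x_{j,q}:q\ge1\text{ or }j<i\rangle+\langle y_{l1}:1\le l\le s\rangle=D_1^{(i)}+\langle y_{l1}:1\le l\le s\rangle.
\]
Then $hL\subset I_2$. Indeed, the minor of the column $(h,0)^T$ with any other column is $h$ times the lower entry of that column, which gives $hx_{j,q}$ for $q\ge1$ and $hy_{l1}$. For $j<i$ the minors in $I_{xx}$ give, modulo $I_2$,
\[
x_{i,b-1}x_{j,0}\equiv x_{i,b-2}x_{j,1}\equiv\dots\equiv x_{i,b-1-a_j}\,x_{j,a_j}=0,
\]
and this chain exists because $a_j\le b-1$. The hypothesis $a_{i-1}<a_i$ is needed here: in Section~\ref{sec:example}, for $h=v_1$, the product $u_0v_1$ is not in $I_2$.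

\begin{proposition}\label{prop:socle}
For $k+1\le n\le2k$ we have $hS\cap R_{k,n}(E(\mathbf a))=hL\,R_{k-1,n-2}(E(\mathbf a))$.
\end{proposition}

\begin{proof}
Write $R$ for $R(E(\mathbf a))$. The right side is contained in the left since $hL\subset I_2$. The conditions that define $\Sigma_{k,n}$ do not involve the sizes, so $\Sigma_{k,n}(\mathbf a')$ consists of the $\xi\in\Sigma_{k,n}(\mathbf a)$ not divisible by $h$. By Theorem~\ref{thm:hilbert} the left side has dimension $|\Sigma_{k,n}(\mathbf a)|-|\Sigma_{k,n}(\mathbf a')|$, the number of $\xi\in\Sigma_{k,n}(\mathbf a)$ divisible by $h$. The right side has dimension $|\operatorname{in}(LR_{k-1,n-2})|$. So it suffices to show $\xi/h\in\operatorname{in}(LR_{k-1,n-2})$ for each such $\xi$. Note $k-1\le n-2\le2(k-1)$, so by Lemma~\ref{lem:admissible}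
\begin{equation}\label{eq:rest}
\text{a product of $k-1$ admissible factors of total degree $n-2$ lies in }R_{k-1,n-2}.
\end{equation}
In the layer factorization of $\xi$ choose a factor divisible by $h$. It is $y_{l1}h$ or an element $v$ of $\mathcal M$.

If it is $y_{l1}h$, then $\xi/h$ is $y_{l1}\in L$ times $k-1$ initial monomials of admissible factors of total degree $n-2$, and \eqref{eq:rest} applies.

Otherwise let $v'=v/h$ and $m=\deg v'$. We have $\deg_{\le j}(v')=\deg_{\le j}(v)$ for $j<i$ and $\deg_{\le j}(v')=\deg_{\le j}(v)-1$ for $j\ge i$. So $v'\in\mathcal M$, and its factors in blocks $j\ge i$ satisfy the stronger bound $p\ge\deg_{\le j}(v')$. By Lemma~\ref{lem:initial}, $\xi/h$ is the initial monomial of a product of an element of $D^{(i)}_m$ and $k-1$ admissible factors, of total degree $n-1$. We claim that every such product lies in $LR_{k-1,n-2}$. The idea is to move degree from the first factor to the others until it becomes an element of $D_1^{(i)}\subset L$.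

\emph{Case $m=1$.} The other factors have total degree $n-2$; use \eqref{eq:rest}.

\emph{Case $m\ge2$.} Here $k\ge2$, since $k=1$ forces $n=2$ and $m=n-1=1$. The other $k-1$ factors have total degree $n-1-m\le2k-3<2(k-1)$, so one of them has degree at most $1$ and lies in $D_0$, $D_1$ or $V_y$. Lemma~\ref{lem:exchange} rewrites the product as a sum of products of the same kind, of the same total degree, with $m$ replaced by $m-1$. Induction leads to $m=1$.

\emph{Case $m=0$.} The $k-1$ other factors have total degree $n-1\ge k$, so one of them has degree $j\ge2$. If it lies in $D_j$, Lemma~\ref{lem:exchange}(a) gives $D_j\subset D_{j-1}V_x^+\subset LD_{j-1}$. If it lies in $I_{xy}$ or $I_{yy}$, each term of $y_{l1}x_{i',p}-y_{l0}x_{i',p+1}$ and of $y_{l0}y_{l'1}-y_{l1}y_{l'0}$ is a variable in $L$ times another variable. In all cases the product is a sum of elements of $L$ times products of $k-1$ admissible factors of total degree $n-2$; use \eqref{eq:rest}.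
\end{proof}

For a pencil graded by level let $J_{\le\ell}$ be the sum of the parts of $J$ of level at most $\ell$.

\begin{corollary}\label{cor:socle}
If $J(E(\mathbf a))_{\le\ell}$ is contained in the ideal generated by $J_2(E(\mathbf a))$, then $J(E(\mathbf a'))_{\le\ell}$ is contained in the ideal generated by $J_2(E(\mathbf a'))$.
\end{corollary}

\begin{proof}
For $n=k$ we have $R_{k,k}=S_k$, and the kernel of $\mathcal R(E(\mathbf a))\to\mathcal R(E(\mathbf a'))$ is $hS_{k-1}=hR_{k-1,k-1}$. With Proposition~\ref{prop:socle}, the kernel is generated by its part of total degree one, $K_1=\langle h\rangle\oplus hL\subset R_{1,1}\oplus R_{1,2}$. Also $R_1(E(\mathbf a'))=R_1(E(\mathbf a))/K_1$, so $\operatorname{Sym}R_1(E(\mathbf a'))=\operatorname{Sym}R_1(E(\mathbf a))/(K_1)$. Let $F\in J(E(\mathbf a'))$ be homogeneous for total degree and level, of level at most $\ell$, and lift it to a homogeneous $\tilde F\in\operatorname{Sym}R_1(E(\mathbf a))$. The image of $\tilde F$ in $\mathcal R(E(\mathbf a))$ lies in the kernel, so it is the image of an element $G$ of the ideal $(K_1)\subset\operatorname{Sym}R_1(E(\mathbf a))$,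 which we may take homogeneous of the same degrees because $K_1$ is spanned by homogeneous elements. Then $\tilde F-G\in J(E(\mathbf a))_{\le\ell}$ maps to $F$. By hypothesis $\tilde F-G\in(J_2(E(\mathbf a)))$, and $J_2(E(\mathbf a))$ maps into $J_2(E(\mathbf a'))$.
\end{proof}

\begin{theorem}\label{thm:modelquadratic}
The model pencil $E(\mathbf a)$ is quadratic.
\end{theorem}

\begin{proof}
If $r=0$, then $I=0$ for $s\le1$, and for $s\ge2$ Lemma~\ref{lem:codim} and Theorem~\ref{thm:known} apply. Let $r\ge1$. Fix $\ell\ge0$ and choose $a\ge\max(\ell+1,a_r,3)$. Compare $E^+=E(a,\dots,a)$ with the pencil $E^{\mathrm{sc}}=O(1)^s\oplus O(a-1)^r$, which has the same variables; its matrix omits the last column $(x_{i,a-1},0)^T$ of each Jordan block. A nonzero minor involving an omitted column is $x_{i,a-1}$ times a lower entry, which has level at least $1$; so it has level at least $a>\ell$. Hence $R_1(E^{\mathrm{sc}})\subset R_1(E^+)$ is an equality in levels at most $\ell$. Levels are nonnegative, so the inclusion $\operatorname{Sym}R_1(E^{\mathrm{sc}})\subset\operatorname{Sym}R_1(E^+)$ is an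 equality in these levels too. It is compatible with the maps to $S[t]$, so $J(E^{\mathrm{sc}})\subset J(E^+)$ and $J(E^{\mathrm{sc}})_{\le\ell}=J(E^+)_{\le\ell}$.

The pencil $E^{\mathrm{sc}}$ has $s+r(a-1)\ge2$ columns and no Jordan blocks, so it is quadratic by Lemma~\ref{lem:codim} and Theorem~\ref{thm:known}. Thus $J(E^+)_{\le\ell}\subset(J_2(E^{\mathrm{sc}}))\subset(J_2(E^+))$.

Now shorten block $1$ from $a$ to $a_1$ one step at a time, then block $2$ from $a$ to $a_2$, and so on. When block $i$ is about to be shortened, the sizes are $a_1,\dots,a_{i-1},b,a,\dots,a$ with $a_i<b\le a$, so they are sorted, $b>a_{i-1}$ and $b\ge2$. Corollary~\ref{cor:socle} applies at every step and gives $J(E(\mathbf a))_{\le\ell}\subset(J_2(E(\mathbf a)))$. Since $\ell$ is arbitrary, $E(\mathbf a)$ is quadratic.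
\end{proof}

\section{Degeneration to the model}\label{sec:general}

Let $E=Y\oplus(\text{Jordan blocks})$ with $Y=\bigoplus_{l=1}^sO(b_l)$, and use the notation of Theorem~\ref{thm:compl}(b). To apply Lemma~\ref{lem:transfer} we must degenerate $E$ to a model without losing dimension, and the obvious choice fails: for the columns $(x,0)^T,(x',x')^T$ we have $I=(xx')$, but moving both eigenvalues to $0$ block by block gives $I=0$. Viewing the two blocks together as $C(z(z-1))$ and scaling gives $C(z^2)$, whose ideal is again principal. So we first group blocks with different eigenvalues. Put $\chi_j=\prod_\lambda(z-\lambda)^{a_j^{(\lambda)}}$. Then $\chi_{j+1}\mid\chi_j$, $\deg\chi_j=A_j$, and $E\cong Y\oplus\bigoplus_jC(\chi_j)$; if there are no Jordan blocks, $\chi_1=1$. Let $\mathbf a$ be the sequence of the nonzero numbers among $A_1+B,A_2,A_3,\dots$, in increasing order.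

\subsection{Breaking the scrolls}\label{sub:breaking}

For $O(b)$ and distinct $\mu_1,\dots,\mu_{b-1}\in\Bbbk$ put $q=\prod_i(z-\mu_i)$ and $q_i=q/(z-\mu_i)$. The $q_i$ form a basis of $\Bbbk[z]_{<b-1}$, so $q_1,\dots,q_{b-1},q$ is a basis of $W$, and $t_i=q_i$, $y_0=q$, $y_1=zq$ is a basis of $V$. In these bases
\[
\alpha(q_i)=t_i,\qquad\beta(q_i)=\mu_it_i+y_0,\qquad\alpha(q)=y_0,\qquad\beta(q)=y_1 .
\]
Define a family by $\beta_\varepsilon(q_i)=\mu_it_i+\varepsilon y_0$. Over $K$, replacing $q_i,t_i$ by $\varepsilon^{-1}q_i,\varepsilon^{-1}t_i$ gives back $O(b)$. So $O(b)\rightsquigarrow O(1)\oplus\bigoplus_iC(z-\mu_i)$. Doing this for all scroll blocks, with $B$ pairwise distinct values $\mu$, gives $Y\rightsquigarrow Y_0:=O(1)^s\oplus\bigoplus_\mu C(z-\mu)$. If no $\mu$ is a root of $\chi_1$, then by the Chinese remainder theorem and Lemma~\ref{lem:scaling}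
\begin{equation}\label{eq:chain}
E\ \rightsquigarrow\ E^{(1)}:=O(1)^s\oplus C\Bigl(\chi_1\prod_\mu(z-\mu)\Bigr)\oplus\bigoplus_{j\ge2}C(\chi_j)\ \rightsquigarrow\ E(\mathbf a).
\end{equation}
In particular $\dim R_{k,n}(E(\mathbf a))\le\dim R_{k,n}(E^{(1)})\le\dim R_{k,n}(E)$. It remains to prove equality for $k\le2$. We reduce this to the case of distinct simple eigenvalues, which we treat first.

\subsection{Distinct simple eigenvalues}

\begin{lemma}\label{lem:simple}
Let $\Lambda\subset\Bbbk$ be a finite set containing no $\mu$, and put $F=Y\oplus\bigoplus_{\lambda\in\Lambda}C(z-\lambda)$ and $F_0=Y_0\oplus\bigoplus_{\lambda\in\Lambda}C(z-\lambda)$. Then $\dim R_{k,n}(F)\le\dim R_{k,n}(F_0)$ for $k\le2$.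
\end{lemma}

\begin{proof}
Let $\Omega=\Lambda\cup\{\mu\text{'s}\}$ and $m=|\Omega|=|\Lambda|+B$. Both pencils have $\dim V=2s+m$ and $\dim W=\nu:=s+m$. If $\nu\le1$, both ideals are zero. Let $\nu\ge2$. By Lemma~\ref{lem:codim} both ideals have codimension $\nu-1$, so (EN) gives $\dim I_2=\binom\nu2$ and $\dim I_3=(2s+m)\binom\nu2-2\binom\nu3$ in both cases. As $R_{1,1}=V$, $R_{1,2}=I_2$, $R_{2,2}=S_2$ and $R_{2,3}=I_3$, only $R_{2,4}=(I^2)_4$ remains. Since $\wedge^2W\to I_2$, $w\wedge w'\mapsto[w,w']$, is an isomorphism, $R_{2,4}$ is the quotient of $\operatorname{Sym}^2(\wedge^2W)$ by the kernel $J_{2,4}$ of the map to $S_4$. We show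
\[
\dim J_{2,4}(F_0)\le\binom\nu4+\binom m4\le\dim J_{2,4}(F).
\]
Use the family $F_\varepsilon$ from Section~\ref{sub:breaking}. It has a basis $w_l$ $(1\le l\le s)$, $w_\lambda$ $(\lambda\in\Omega)$ of $W$ with $\alpha(w_l)=y_{l0}$, $\beta_\varepsilon(w_l)=y_{l1}$, $\alpha(w_\lambda)=t_\lambda$, and $\beta_\varepsilon(w_\lambda)=\lambda t_\lambda$ for $\lambda\in\Lambda$, $\beta_\varepsilon(w_\mu)=\mu t_\mu+\varepsilon y_{l0}$ if $\mu$ belongs to the $l$-th scroll.

\emph{Upper bound for $F_0$.} The minors are $[l,l']$, $[w_l,w_\lambda]=-t_\lambda y_l(\lambda)$ and $[w_\lambda,w_{\lambda'}]=(\lambda'-\lambda)t_\lambda t_{\lambda'}$. The kernel is graded by the exponents of the $t$'s, and each $t_\lambda$ occurs at most twice in a product of two minors. We list the $t$-monomials, with $\lambda,\lambda',\lambda'',\lambda'''$ distinct, and bound the kernel by the number of products minus the number of independent images, from which we drop nonzero scalars and the $t$-monomial.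
\begin{itemize}
\item $1$: the images are $[l,l'][u,u']$, where we may assume $l\le u$, and $l'\le u'$ if $l=u$. By (SB) those with $l'\le u'$ are independent. The others have $l<u<u'<l'$. Kernel at most $\binom s4$.
\item $t_\lambda$: the images are $y_u(\lambda)[l,l']$. The matrix with columns $(y_l(\lambda),-y_{l0})^T$ is generic and has the same minors $[l,l']$, so by (SB) the images with $l\le u$ are independent. The others have $u<l<l'$. Kernel at most $\binom s3$.
\item $t_\lambda t_{\lambda'}$: the $s^2$ images $y_l(\lambda)y_{l'}(\lambda')$ are distinct monomials in the $2s$ independent linear forms $y_l(\lambda),y_l(\lambda')$; there are $\binom s2$ further products, with images $[l,l']$. Kernel at most $\binom s2$.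
\item $t_\lambda t_{\lambda'}t_{\lambda''}$: the $3s$ images $y_l(\lambda),y_l(\lambda'),y_l(\lambda'')$ span the $2s$-dimensional space $V_y$. Kernel $s$.
\item $t_\lambda t_{\lambda'}t_{\lambda''}t_{\lambda'''}$: three products with nonzero scalar images. Kernel $2$.
\item $t_\lambda^2$: the images $y_u(\lambda)y_{u'}(\lambda)$, $u\le u'$, are independent. $t_\lambda^2t_{\lambda'}$: the images $y_u(\lambda)$ are independent. $t_\lambda^2t_{\lambda'}^2$ and $t_\lambda^2t_{\lambda'}t_{\lambda''}$: one product each, with nonzero image. Kernel $0$.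
\end{itemize}
The total is at most $\binom s4+m\binom s3+\binom m2\binom s2+\binom m3s+2\binom m4=\binom{s+m}4+\binom m4$.

\emph{Relations at $\varepsilon=0$.} For any four columns of any $2$-row matrix the minors satisfy the Pl\"ucker relation $[12][34]-[13][24]+[14][23]=0$. This gives $\binom\nu4$ elements of $\operatorname{Sym}^2(\wedge^2W)$, one for each four basis vectors, that are relations for all $\varepsilon$. For distinct $\lambda_1,\dots,\lambda_4\in\Omega$ and $\omega_{ij}=w_{\lambda_i}\wedge w_{\lambda_j}$ there is a second relation at $\varepsilon=0$,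
\begin{equation}\label{eq:psi0}
(\lambda_1-\lambda_3)(\lambda_2-\lambda_4)\,\omega_{12}\omega_{34}-(\lambda_1-\lambda_2)(\lambda_3-\lambda_4)\,\omega_{13}\omega_{24}.
\end{equation}
It is nonzero and does not involve $\omega_{14}\omega_{23}$, so it is independent of the Pl\"ucker relation on the same four vectors. Grading $\operatorname{Sym}^2(\wedge^2W)$ by the basis of $W$, we see that the Pl\"ucker relations and the relations \eqref{eq:psi0}, one for each $4$-subset of $\Omega$, are $\binom\nu4+\binom m4$ independent elements. We must extend \eqref{eq:psi0} to the family, where $w_\mu$ is no longer an eigenvector. What remains of the eigenvector equation is that $\beta(w_\mu)$ lies in the image of $\alpha$, and this suffices.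

\emph{Relations in the family.} Call $(w_0,w_1)\in W^2$ a \emph{chain} of a pencil if $\alpha(w_1)=\beta(w_0)$. For chains $(w^i_0,w^i_1)$, $i=1,\dots,4$, put
\[
\Psi=\sum_{a,b\in\{0,1\}}(-1)^{a+b}\Bigl((w^1_{1-a}\wedge w^2_{1-b})(w^3_a\wedge w^4_b)-(w^1_{1-a}\wedge w^3_{1-b})(w^2_a\wedge w^4_b)\Bigr).
\]
We claim that $\Psi$ maps to zero in $S_4$. Take variables $Z_{i0},Z_{i1}$. On polynomials that are homogeneous of degree $2$ in each pair $(Z_{i0},Z_{i1})$, for $i$ in a subset of $\{1,2,3,4\}$, let $\Theta$ be the linear map to $S$ that replaces $Z_{i0}^2$, $Z_{i0}Z_{i1}$, $Z_{i1}^2$ by $\alpha(w^i_0)$, $\alpha(w^i_1)=\beta(w^i_0)$, $\beta(w^i_1)$. It is multiplicative over disjoint subsets, and $\alpha(w^i_a)=\Theta(Z_{i0}Z_{ia})$, $\beta(w^i_a)=\Theta(Z_{i1}Z_{ia})$. With $\langle ij\rangle=Z_{i1}Z_{j0}-Z_{i0}Z_{j1}$ we get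
\[
[w^i_a,w^j_b]=-\Theta\bigl(Z_{ia}Z_{jb}\langle ij\rangle\bigr),\qquad\sum_{a}(-1)^aZ_{i,1-a}Z_{ja}=\langle ij\rangle .
\]
So the first half of $\Psi$ maps to $\Theta(\langle12\rangle\langle34\rangle\cdot\langle13\rangle\langle24\rangle)$, the last two brackets coming from the sums over $a$ and $b$, and the second half maps to $\Theta(\langle13\rangle\langle24\rangle\cdot\langle12\rangle\langle34\rangle)$. These are equal.

In $F_\varepsilon$ we have the chains $(w_\lambda,\lambda w_\lambda)$ for $\lambda\in\Lambda$ and $(w_\mu,\mu w_\mu+\varepsilon w_l)$ for $\mu$ in the $l$-th scroll, as $\alpha(\mu w_\mu+\varepsilon w_l)=\mu t_\mu+\varepsilon y_{l0}$. They give a relation $\Psi$, polynomial in $\varepsilon$, for each $4$-subset of $\Omega$ in a fixed order. At $\varepsilon=0$ we have $w^i_a=\lambda_i^aw_{\lambda_i}$ and $\sum_a(-1)^a\lambda_i^{1-a}\lambda_j^a=\lambda_i-\lambda_j$, so $\Psi$ becomes \eqref{eq:psi0}. By semicontinuity the Pl\"ucker relations and the $\Psi$ are independent over $K$. Since $F_{\mathrm{gen}}\cong F\otimes K$, we get $\dim J_{2,4}(F)\ge\binom\nu4+\binom m4$.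
\end{proof}

\subsection{Repeated eigenvalues}

When all Jordan blocks have size one, several blocks with the same eigenvalue behave like copies of one block.

\begin{lemma}\label{lem:labels}
Let $X$ be any pencil, $\Lambda_1\supseteq\Lambda_2\supseteq\cdots$ finite subsets of $\Bbbk$, almost all empty, $G=X\oplus\bigoplus_j\bigoplus_{\lambda\in\Lambda_j}C(z-\lambda)$ and $G^1=X\oplus\bigoplus_{\lambda\in\Lambda_1}C(z-\lambda)$. Let $R_{k,n}(G^1)_{(d_\lambda)}$ be the part of degree $d_\lambda$ in the variable $t_\lambda$ of $C(z-\lambda)$ for all $\lambda\in\Lambda_1$. Then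
\[
\dim R_{k,n}(G)=\sum_{(n_{j\lambda})}\dim R_{k,n}(G^1)_{(d_\lambda)},
\]
the sum over all nonnegative integer matrices $(n_{j\lambda})_{\lambda\in\Lambda_j}$, with $d_\lambda=\sum_jn_{j\lambda}$.
\end{lemma}

\begin{proof}
Let $t_{j\lambda}$ be the variables of the size-one blocks of $G$, and $V_X,W_X$ the spaces of $X$. The space $I(G)_2$ is spanned by $I(X)_2$, the products $t_{j\lambda}\cdot(\beta-\lambda\alpha)(w)$ with $w\in W_X$, and $t_{j\lambda}t_{j'\lambda'}$ with $\lambda\ne\lambda'$ and arbitrary $j,j'$. Erasing the labels $j$ turns these generators, and the variables, into the corresponding generators for $G^1$; conversely any labeling of a generator for $G^1$ by labels $j$ with $\lambda\in\Lambda_j$ is a generator for $G$. So a product of $k$ generators for $G$ with $t$-exponents $(n_{j\lambda})$ gives a product of $k$ generators for $G^1$ with exponents $(d_\lambda)$ and the same coefficient in $\operatorname{Sym}V_X$, and each of the latter arises in this way: give $n_{j\lambda}$ of the $d_\lambda$ letters $t_\lambda$ the label $j$. The spaces of coefficients therefore coincide.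
\end{proof}

\begin{proposition}\label{prop:lowdegree}
For $k=1,2$, $\dim R_{k,n}(E)=\dim R_{k,n}(E^{(1)})=\dim R_{k,n}(E(\mathbf a))$.
\end{proposition}

\begin{proof}
By \eqref{eq:chain} it suffices to show $\dim R_{k,n}(E)\le\dim R_{k,n}(E(\mathbf a))$. We first make the $\chi_j$ squarefree. Write $\chi_1=\prod_{i=1}^{A_1}(z-\lambda_i)$ and $\chi_j=\prod_{i\in H_j}(z-\lambda_i)$ with nested index sets $H_1\supseteq H_2\supseteq\cdots$, which is possible since $\chi_{j+1}\mid\chi_j$. Choose distinct $c_i\in\Bbbk$ and consider the family $Y\oplus\bigoplus_jC\bigl(\prod_{i\in H_j}(z-\lambda_i-\varepsilon c_i)\bigr)$ in the bases $1,z,z^2,\dots$. At $\varepsilon=0$ it is $E$, and for all but finitely many $\varepsilon$ the numbers $\lambda_i+\varepsilon c_i$ are distinct. By semicontinuity there are nested sets $\Lambda_1\supseteq\Lambda_2\supseteq\cdots$ with $|\Lambda_j|=A_j$ such that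
\[
\dim R_{k,n}(E)\le\dim R_{k,n}(E')\quad(k\le2),\qquad E'=Y\oplus\bigoplus_j\bigoplus_{\lambda\in\Lambda_j}C(z-\lambda).
\]
Choose the $B$ values $\mu$ afresh, distinct and outside $\Lambda=\Lambda_1$, and let $Y_0,F,F_0$ be as in Lemma~\ref{lem:simple}. The degeneration $F\rightsquigarrow F_0$ respects the summands $C(z-\lambda)$, $\lambda\in\Lambda$, so $\dim R_{k,n}(F)_{(d_\lambda)}\ge\dim R_{k,n}(F_0)_{(d_\lambda)}$ for every $(d_\lambda)$. By Lemma~\ref{lem:simple} the sums over all $(d_\lambda)$ satisfy the opposite inequality for $k\le2$, so equality holds for every $(d_\lambda)$. Lemma~\ref{lem:labels}, applied with $X=Y$ and with $X=Y_0$, gives $\dim R_{k,n}(E')=\dim R_{k,n}(E'_0)$ for $E'_0=Y_0\oplus\bigoplus_j\bigoplus_{\lambda\in\Lambda_j}C(z-\lambda)$. By the Chinese remainder theorem $E'_0$ is the split pencil of the nested sets $\Lambda_1\cup\{\mu\text{'s}\}\supseteq\Lambda_2\supseteq\cdots$, of sizes $A_1+B,A_2,\dots$. Theorem~\ref{thm:hilbert} gives $\dim R_{k,n}(E'_0)=\dim R_{k,n}(E(\mathbf a))$.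
\end{proof}

\subsection{Proofs of the main theorems}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
After the reductions of Section~\ref{sub:reductions} we must show that the pencil $E$ of $\mathbf M$ is quadratic. The model $E(\mathbf a)$ is quadratic by Theorem~\ref{thm:modelquadratic}. By Proposition~\ref{prop:lowdegree}, Lemma~\ref{lem:transfer} applies first to $E^{(1)}\rightsquigarrow E(\mathbf a)$ and then to $E\rightsquigarrow E^{(1)}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:compl}]
(a) We may assume $\Bbbk=\overline\Bbbk$ and $I\neq0$. Column operations and changes of variables do not change the ideal up to coordinates, so the pencil may be taken to be a sum of scroll blocks and Jordan blocks with eigenvalues in $\Bbbk\cup\{\infty\}$. Choose $\theta\in\Bbbk$ nonzero with $1+\theta\lambda\ne0$ for all finite eigenvalues $\lambda$, and replace $(\alpha,\beta)$ by $(\alpha+\theta\beta,\beta)$; the ideal does not change. We describe the new blocks. On $O(b)$, identify $W$ and $V$ with the binary forms of degrees $b-1$ and $b$, so that $\alpha,\beta$ are multiplication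 by a basis of the linear forms; the new pair is multiplication by another basis, so the block is again $O(b)$. On $\Bbbk[z]/(z-\lambda)^a$ the new pair is multiplication by $(1+\theta z,z)$. Dividing by the unit $1+\theta z$ gives $(1,z')$ with $z'=z/(1+\theta z)$, and for $\lambda'=\lambda/(1+\theta\lambda)$ the element $z'-\lambda'=(z-\lambda)/\bigl((1+\theta z)(1+\theta\lambda)\bigr)$ is a unit times $z-\lambda$. Its powers form a basis in which we see a Jordan block of size $a$ with eigenvalue $\lambda'$. For eigenvalue $\infty$ the pair $(z,1)$ on $\Bbbk[z]/z^a$ becomes $(z+\theta,1)$, then $(1,z')$ with $z'=1/(z+\theta)$, and $z'-1/\theta=-z/\bigl(\theta(z+\theta)\bigr)$ is a unit times $z$; this is a Jordan block with eigenvalue $1/\theta$. Now Theorem~\ref{thm:main} applies.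

(b) The dimensions do not change under field extension. The two applications of Lemma~\ref{lem:transfer} above also give $\dim R_{k,n}(E)=\dim R_{k,n}(E(\mathbf a))$ for all $k,n$. For $k=c+d$ and $n=2d+c$ we have $R_{k,n}=(\mathfrak m^cI^d)_{2d+c}$, and Theorem~\ref{thm:hilbert} gives the dimension as the sum of \eqref{eq:N} over all contents; this depends only on $c,d,s$ and $\mathbf a$. If $s=0$, then $B=0$ and there are no tableaux with $n_0>0$. So only $n_0=\gamma=0$ occurs, with $K(0,0)=1$ and $\kappa=k$, and \eqref{eq:N} counts the matrices with $\sum_\lambda(d_\lambda-k)^+=0$, that is, with all column sums at most $c+d$.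
\end{proof}

\begin{thebibliography}{9}

\bibitem{RS}
Ritvik Ramkumar and Alessio Sammartano,
\emph{On Rees algebras of 2-determinantal ideals},
arXiv:2210.12668 (2022).

\end{thebibliography}
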